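\title{The third-order quasi-Eulerian cycle polynomials are not coefficientwise Hankel-totally positive}

\begin{abstract}
The $r$th-order Stirling cycle numbers count permutations all of whose cycles have length at least $r$. Reversing their row polynomials and expanding in powers of $1+\xi$ instead of $\xi$ gives the $r$th-order quasi-Eulerian cycle polynomials $Q^{(r)}_{\mathrm{C},n}(x)$. We show that the sequence $(Q^{(3)}_{\mathrm{C},n}(x))_{n\ge0}$ is not coefficientwise Hankel-totally positive, so this property does not hold for all $r\ge3$. More precisely, for real $x_0$ the numbers $Q^{(3)}_{\mathrm{C},n}(x_0)$ form a Stieltjes moment sequence if and only if $x_0\ge1$. For $x_0<1$ we sum the divergent generating series by explicit integrals, show that the Stieltjes transform of a representing measure would have to coincide with one of them, and observe that this integral has a pole where a Stieltjes transform is holomorphic. For $x_0\ge1$ we construct the measure.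
\end{abstract}

\section{The question and the results}\label{sec:intro}

For integers $r\ge1$ and $n,k\ge0$, the \emph{$r$th-order Stirling cycle number} $\genfrac{[}{]}{0pt}{}{n}{k}^{(r)}$ is the number of permutations of $\{1,\dots,n+(r-1)k\}$ with exactly $k$ cycles, all of length at least $r$; here $\genfrac{[}{]}{0pt}{}{0}{0}^{(r)}=1$. Such a permutation needs at least $rk$ points, and $n-k$ is the number of points in excess of this minimum. So the numbers vanish for $k>n$, and $C^{(r)}=\bigl(\genfrac{[}{]}{0pt}{}{n}{k}^{(r)}\bigr)_{n,k\ge0}$ is a lower-triangular matrix. For $r=1$ we recover the numbers of permutations of $n$ points with $k$ cycles. The row polynomials are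
\[
c_{r,n}(x)=\sum_{k=0}^n\genfrac{[}{]}{0pt}{}{n}{k}^{(r)}x^k .
\]
Let $\check C^{(r)}$ be the row-reversal of $C^{(r)}$, with entries $\genfrac{[}{]}{0pt}{}{n}{n-k}^{(r)}$ for $0\le k\le n$ and $0$ for $k>n$, and let $B=\bigl(\binom nk\bigr)_{n,k\ge0}$. The \emph{$r$th-order quasi-Eulerian cycle triangle} is $Q^{(r)}_{\mathrm C}=\check C^{(r)}B^{-1}$, and its row polynomials $Q^{(r)}_{\mathrm C,n}(x)=\sum_{k=0}^n(Q^{(r)}_{\mathrm C})_{n,k}\,x^k$ are the \emph{$r$th-order quasi-Eulerian cycle polynomials}. Multiplying row $n$ of $\check C^{(r)}=Q^{(r)}_{\mathrm C}B$ by the vector $(\xi^k)_{k\ge0}$ and using the binomial theorem gives the characterization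
\begin{equation}\label{eq:defQ}
Q^{(r)}_{\mathrm C,n}(1+\xi)=\xi^n\,c_{r,n}(1/\xi).
\end{equation}

A matrix whose entries are real polynomials in $x$ is \emph{coefficientwise totally positive} if each of its minors is a polynomial with nonnegative coefficients. A sequence $(p_n(x))_{n\ge0}$ of real polynomials is \emph{coefficientwise Hankel-totally positive} if its Hankel matrix $(p_{i+j}(x))_{i,j\ge0}$ is coefficientwise totally positive. The following question comes from the paper of Deb and Sokal \cite{DS}.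

\medskip
\noindent\textbf{Question.} \emph{Is the sequence $(Q^{(r)}_{\mathrm C,n}(x))_{n\ge0}$ coefficientwise Hankel-totally positive in $x$ for all $r\ge3$?}
\medskip

A positive answer for a given $r$ is a strong form of Hankel-total positivity for the triangle $C^{(r)}$. The substitution $x=1+\xi$ preserves nonnegativity of coefficients, so the property passes from $Q^{(r)}_{\mathrm C,n}(x)$ to the reversed polynomials $\xi^nc_{r,n}(1/\xi)$. It then passes to $c_{r,n}$, because a Hankel minor of the reversed polynomials is a power of $\xi$ times the same minor of the $c_{r,n}$ evaluated at $1/\xi$. The question asks whether the minors stay positive when they are expanded around $\xi=-1$ instead of $\xi=0$.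

Small cases suggest that they do. The number of permutations of $m$ points with $m_j$ cycles of length $j$ is $m!/\prod_jj^{m_j}m_j!$. This gives $c_{r,0}=1$, $c_{r,1}(x)=(r-1)!\,x$ and $c_{r,2}(x)=r!\,x+\frac{(2r)!}{2r^2}x^2$, so by \eqref{eq:defQ} the first minor $Q^{(r)}_{\mathrm C,0}Q^{(r)}_{\mathrm C,2}-(Q^{(r)}_{\mathrm C,1})^2$ equals $x-1$, $2x$, $30+6x$ for $r=1,2,3$: it improves as $r$ grows. For $r=3$ we also have
\[
c_{3,3}(x)=4!\,x+\frac{7!}{3\cdot4}\,x^2+\frac{9!}{3^3\,3!}\,x^3=24x+420x^2+2240x^3 .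
\]
Writing from now on
\[
c_n=c_{3,n},\qquad Q_n=Q^{(3)}_{\mathrm C,n},
\]
we find $Q_0=1$, $Q_1=2$, $Q_2=34+6x$, $Q_3=1844+372x+24x^2$, and the two other $2\times2$ minors formed from these polynomials are
\[
Q_0Q_3-Q_1Q_2=1776+360x+24x^2,\qquad Q_1Q_3-Q_2^2=2532+336x+12x^2 .
\]
Nevertheless the answer is no. The obstruction is best described in terms of moments. A real sequence $(a_n)_{n\ge0}$ is a \emph{Stieltjes moment sequence} if $a_n=\int_{[0,\infty)}\lambda^n\,d\tau(\lambda)$ for all $n$, for some positive Borel measure $\tau$ on $[0,\infty)$.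

\begin{theorem}\label{thm:no}
For every real $x_0<1$, the sequence $(Q_n(x_0))_{n\ge0}$ is not a Stieltjes moment sequence.
\end{theorem}

\begin{corollary}\label{cor:no}
Some minor of the Hankel matrix $(Q_{i+j}(x))_{i,j\ge0}$ has a negative constant term. Hence $(Q^{(3)}_{\mathrm C,n}(x))_{n\ge0}$ is not coefficientwise Hankel-totally positive, and the Question has a negative answer.
\end{corollary}

\begin{proof}
We use two standard facts. A real symmetric matrix all of whose principal minors are nonnegative is positive semidefinite. And, by Stieltjes' theorem, $(a_n)$ is a Stieltjes moment sequence if and only if the matrices $(a_{i+j})_{0\le i,j\le N}$ and $(a_{i+j+1})_{0\le i,j\le N}$ are positive semidefinite for all $N$.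

Put $a_n=Q_n(0)$ and suppose that all minors of $(a_{i+j})_{i,j\ge0}$ are nonnegative. A principal minor of $(a_{i+j})_{0\le i,j\le N}$ or of $(a_{i+j+1})_{0\le i,j\le N}$ is a minor of $(a_{i+j})_{i,j\ge0}$; in the second case the column indices are the row indices shifted by one. So all these finite matrices are positive semidefinite and $(Q_n(0))$ is a Stieltjes moment sequence, contrary to Theorem~\ref{thm:no} with $x_0=0$. Hence some minor of $(Q_{i+j}(x))$ is negative at $x=0$.
\end{proof}

The threshold $x_0=1$ in Theorem~\ref{thm:no} is exact. The following complement is not needed for Corollary~\ref{cor:no}.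

\begin{theorem}\label{thm:yes}
For every real $x_0\ge1$, the sequence $(Q_n(x_0))_{n\ge0}$ is a Stieltjes moment sequence.
\end{theorem}

The proof of Theorem~\ref{thm:no} is analytic and does not exhibit the offending minor. We make no claim about individual values $r\ge4$.

\section{The generating series and the model case $r=1$}\label{sec:model}

\subsection*{An integral for the generating series}
There are $(j-1)!$ cyclic permutations of $j$ points, so $\kappa_r(v)=\sum_{j\ge r}v^j/j$ is the exponential generating function of one cycle of length at least $r$. By the exponential formula,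
\[
\frac{\kappa_r(v)^k}{k!}=\sum_{n\ge k}\genfrac{[}{]}{0pt}{}{n}{k}^{(r)}\frac{v^{n+(r-1)k}}{(n+(r-1)k)!}.
\]
To extract $c_{r,n}$ we must undo the shift by $(r-1)k$ in the exponent and remove a factorial that depends on both $n$ and $k$. A factor $\zeta^{1-r}$ per cycle does the first, and integration against $e^{-q}\,dq$ does the second. For a real parameter $\gamma$ and $|\zeta q|<1$ put
\begin{equation}\label{eq:F}
F(q,\zeta)=\exp\bigl(\gamma\zeta^{1-r}\kappa_r(\zeta q)\bigr)=\sum_{n\ge0}C_n(q)\,\zeta^n,\qquad C_n(q)=\sum_{k=0}^n\gamma^k\genfrac{[}{]}{0pt}{}{n}{k}^{(r)}\frac{q^{n+(r-1)k}}{(n+(r-1)k)!}.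
\end{equation}
For fixed $q$, the function $F$ is holomorphic in $\zeta$ on the disc $|\zeta q|<1$. Since $C_n$ is a polynomial and $\int_0^{\infty e^{i\beta}}e^{-q}q^m\,dq=m!$ for $|\beta|<\pi/2$,
\begin{equation}\label{eq:Cn}
\int_0^{\infty e^{i\beta}}e^{-q}\,C_n(q)\,dq=c_{r,n}(\gamma)\qquad(|\beta|<\pi/2).
\end{equation}
So $\int e^{-q}F(q,\zeta)\,dq$ is, term by term, the series $\sum_nc_{r,n}(\gamma)\zeta^n$. To make it an actual function of $\zeta$ one must continue $F$ in $q$ along a path, and $\kappa_r(\zeta q)$, which differs from $-\log(1-\zeta q)$ by a polynomial, has a branch point at $q=1/\zeta$.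

For $x_0\ne1$ it is convenient to rescale:
\begin{equation}\label{eq:an}
a_n=|x_0-1|^{-n}\,Q^{(r)}_{\mathrm C,n}(x_0)=\begin{cases}(-1)^nc_{r,n}(-g),& x_0<1,\quad g=1/(1-x_0)>0,\\ c_{r,n}(h),& x_0>1,\quad h=1/(x_0-1)>0,\end{cases}
\end{equation}
by \eqref{eq:defQ}. Dilating the measure shows that $(a_n)$ is a Stieltjes moment sequence if and only if $(Q^{(r)}_{\mathrm C,n}(x_0))$ is. If $\tau$ represents $(a_n)$, its \emph{Stieltjes transform} $\int d\tau(\lambda)/(Y+\lambda)$ is holomorphic in $Y\in\mathbb C\setminus(-\infty,0]$, and expanding $1/(Y+\lambda)$ in powers of $1/Y$ produces the series $Y^{-1}\sum_n(-1)^na_nY^{-n}$. By \eqref{eq:an} we have $(-1)^na_nY^{-n}=c_{r,n}(\gamma)\zeta^n$ with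
\[
\gamma=-g,\ \ \zeta=1/Y\quad(x_0<1),\qquad\qquad \gamma=h,\ \ \zeta=-1/Y\quad(x_0>1).
\]
For $Y>0$ the branch point $q=1/\zeta$ lies on the positive axis, which is the natural path of integration, exactly when $x_0<1$. This is the source of the dichotomy.

\subsection*{The case $r=1$}
Here $c_{1,n}(x)=(x)_n:=x(x+1)\cdots(x+n-1)$ and $F(q,\zeta)=(1-\zeta q)^{-\gamma}$ depends only on the product $\zeta q$. For $x_0>1$ the numbers $a_n=(h)_n$ are the moments of the Gamma$(h)$ law $\lambda^{h-1}e^{-\lambda}\,d\lambda/\Gamma(h)$, and for $x_0=1$ all $Q^{(1)}_{\mathrm C,n}(1)$ equal $1$, the moments of a unit mass at $1$. For $x_0<1$ the minor $x_0-1$ found above is negative, but let us argue in a way that does not need a minor. We have $a_n=g(g-1)\cdots(g-n+1)$. Suppose that $\tau$ represents $(a_n)$. For $|v|<1$ the series $\sum_na_n|v|^n/n!=\sum_n\bigl|\binom gn\bigr||v|^n$ converges, so sum and integral may be exchanged in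
\[
(1-v)^g=\sum_{n\ge0}(-1)^na_n\frac{v^n}{n!}=\int_{[0,\infty)}e^{-\lambda v}\,d\tau(\lambda).
\]
The right side is holomorphic and bounded by $a_0=1$ in $\operatorname{Re}v>0$. If $g$ is not an integer, the derivatives of order greater than $g$ of the left side blow up as $v\uparrow1$. If $g$ is an integer, the left side is a nonconstant polynomial, equal to the right side on all of $\operatorname{Re}v>0$ and unbounded there. Both cases are contradictory. The argument has three parts: an explicit sum of the series, a uniqueness statement identifying it with a transform of $\tau$, and a singularity that this transform cannot have.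

\subsection*{What changes for $r=3$}
With $\kappa=\kappa_3$, that is
\[
\kappa(v)=-\log(1-v)-v-\tfrac12v^2,\qquad \kappa'(v)=\frac{v^2}{1-v},
\]
the integrand for $x_0<1$ is
\[
e^{-q}F(q,1/Y)=e^{-q}\,(1-q/Y)^{gY^2}\,e^{g(Yq+q^2/2)} .
\]
It is no longer a function of $q/Y$ times $e^{-q}$, so we compare sums of the series directly with the Stieltjes transform. The exponent $gY^2$ now supplies the singularity: the integral from $q=0$ to the branch point $q=Y$ converges for $\operatorname{Re}(gY^2)>-1$ and blows up as $gY^2\to-1$, at the point $Y=i/\sqrt g$, which is off the negative axis.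

The work is in the uniqueness statement. We shall see that $|a_n|\le A^n(2n)!$, and two functions that share the expansion with remainders of this size differ by $O(e^{-b|Y|^{1/2}})$. In the variable $s=Y^{1/2}$ the slit plane becomes a half-plane, and decay like $e^{-b|s|}$ in a half-plane forces a holomorphic function to vanish (Lemma~\ref{lem:half}). The difficulty is that no single integral is under control in the whole half-plane. The integral up to the branch point is controlled for $|\arg s|\le\pi/8$, and integrals along rays that avoid the branch point are controlled in the two remaining sectors. What saves the argument is that neighboring sums differ only by $O(e^{-\pi g|s|^4})$ on the common rays (Section~\ref{sec:W}), and that jumps this small do not destroy uniqueness (Section~\ref{sec:unique}). For $x_0>1$ a single integral works in the whole slit plane, and the measure is read off from its jump across the negative axis (Section~\ref{sec:yes}).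

\section{Uniqueness in a half-plane}\label{sec:tools}

We use the Phragm\'en--Lindel\"of theorem in the following form. Let $\Phi$ be continuous on a closed sector with vertex $0$ and opening $\alpha$, holomorphic in its interior, with $|\Phi|\le M$ on the two boundary rays and $|\Phi(z)|\le Ce^{C|z|^p}$ in the sector for some $p<\pi/\alpha$. Then $|\Phi|\le M$ in the sector. We also use without comment that an integral $\int\varphi(s,t)\,dt$ is holomorphic (or continuous) in $s$ if $\varphi$ is so for almost every $t$ and is dominated by an integrable function of $t$, locally uniformly in $s$. All logarithms and powers are principal unless stated otherwise.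

\begin{lemma}\label{lem:half}
Let $m$ be bounded and continuous on $\{\operatorname{Re}z\ge0\}\setminus\{0\}$ and holomorphic in $\operatorname{Re}z>0$. If $|m(iy)|\le M e^{-c|y|}$ for all real $y\ne0$, with constants $M$ and $c>0$, then $m\equiv0$.
\end{lemma}

\begin{proof}
We spend the decay on the imaginary axis to buy a factor that decays faster than any exponential on the positive axis. Let $\mu=2c/\pi$, $L>0$, and
\[
\Phi_L(z)=\frac{z}{1+z}\,m(z)\,e^{-\mu z\log z+Lz},\qquad \Phi_L(0)=0 .
\]
The factor $z/(1+z)$ has modulus at most $1$ and makes $\Phi_L$ continuous at $0$. For $z=ue^{i\varphi}$ with $|\varphi|\le\pi/2$,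
\[
\operatorname{Re}(-\mu z\log z+Lz)=-\mu u\cos\varphi\,\log u+\mu u\,\varphi\sin\varphi+Lu\cos\varphi\ \le\ \mu/e+(c+L)u .
\]
On the imaginary axis the left side equals $cu$, so $|\Phi_L|\le M$ there. On the positive axis it equals $-\mu u\log u+Lu$, which is bounded above. Phragm\'en--Lindel\"of in the two quadrants ($p=1<2$) shows that $\Phi_L$ is bounded in the half-plane, and then in the half-plane ($p=0<1$) it gives $|\Phi_L|\le M$. Thus $\frac{u}{1+u}|m(u)|\le Me^{\mu u\log u-Lu}$ for $u>0$ and every $L>0$. Letting $L\to\infty$ gives $m=0$ on the positive axis, hence everywhere.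
\end{proof}

Slower decay is not enough: for $0<p<1$ the function $\exp(-z^p)$ has modulus at most $\exp(-\cos(p\pi/2)|z|^p)$ in the half-plane.

\section{Remainder estimates}\label{sec:remainder}

From now on $r=3$ in \eqref{eq:F}--\eqref{eq:an}. The next lemma says that every integral whose integrand starts like $e^{-q}F(q,\zeta)$ and decays exponentially has the expected expansion, with a uniform remainder. What the integrand does far from $q=0$ is otherwise irrelevant, so the lemma applies to all the sums that we construct.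

\begin{lemma}\label{lem:gevrey}
Let $\gamma\in\mathbb R$, $A=512(1+|\gamma|)$ and $N\ge1$. Then $|c_N(\gamma)|\le A^N(2N)!$. Moreover, let $\zeta\in\mathbb C\setminus\{0\}$, $|\beta|\le\pi/4$, and let $\Phi$ be a measurable function on the ray $q=te^{i\beta}$, $t\ge0$, such that $|\Phi(q)|\le e^{-t/\sqrt2}$ for almost all $t$ and $\Phi(q)=e^{-q}F(q,\zeta)$ whenever $|\zeta q|\le\frac1{16}$. Then
\[
\Bigl|\int_0^{\infty e^{i\beta}}\Phi(q)\,dq-\sum_{n<N}c_n(\gamma)\zeta^n\Bigr|\le A^N(2N)!\,|\zeta|^N .
\]
\end{lemma}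

\begin{proof}
The exponent of $F(q,z)$ begins with $\gamma zq^3/3$, and $e^{-q}$ can absorb it only if $|z|$ is at most of order $|q|^{-2}$. So for $t=|q|$ we put
\[
\delta=\delta(t)=\frac1{4(1+|\gamma|)(1+t^2)},
\]
and note that $t\delta\le\frac18$. For $|v|\le\frac18$ we have $|\kappa(v)|\le\frac{|v|^3}{3(1-|v|)}\le\frac23|v|^3$. Hence $|\gamma z^{-2}\kappa(zq)|\le\frac23|\gamma|t^3\delta\le t/6$ for $|z|\le\delta$, so that $|F(q,z)|\le e^{t/6}$ on this disc, and Cauchy's estimates give
\begin{equation}\label{eq:cauchy}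
|C_n(q)|\le e^{t/6}\,\delta(t)^{-n}.
\end{equation}
Fix $q$ on the ray; then $|e^{-q}|\le e^{-t/\sqrt2}$. Let $\Delta=\bigl|\Phi(q)-e^{-q}\sum_{n<N}C_n(q)\zeta^n\bigr|$ and $\omega=2|\zeta|/\delta$.

If $\omega\le1$, then $|\zeta q|\le\frac1{16}$, so $\Phi=e^{-q}F(q,\zeta)$, and \eqref{eq:cauchy} gives
\[
\Delta\le e^{-t/\sqrt2+t/6}\sum_{n\ge N}(\omega/2)^n\le e^{-t/\sqrt2+t/6}\,2(\omega/2)^N\le e^{-t/\sqrt2+t/6}\,\omega^N .
\]
If $\omega>1$, we estimate the $N+1$ terms separately: $|\Phi|\le e^{-t/\sqrt2}\omega^N$, and $|e^{-q}C_n\zeta^n|\le e^{-t/\sqrt2+t/6}\omega^n\le e^{-t/\sqrt2+t/6}\omega^N$ for $n<N$. Since $\frac1{\sqrt2}-\frac16>\frac12$ and $N+1\le2^N$, in both cases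
\[
\Delta\le(2\omega)^Ne^{-t/2}=\bigl(16(1+|\gamma|)\bigr)^N|\zeta|^N(1+t^2)^Ne^{-t/2}.
\]
Now $(1+t^2)^N\le2^N(1+t^{2N})$, so
\[
\int_0^\infty(1+t^2)^Ne^{-t/2}\,dt\le2^N\bigl(2+2^{2N+1}(2N)!\bigr)\le2^{3N+2}(2N)!\le32^N(2N)! .
\]
Integrating the bound on $\Delta$ and using \eqref{eq:Cn} proves the remainder estimate. Finally, \eqref{eq:Cn} with $\beta=0$ and \eqref{eq:cauchy} give $|c_N(\gamma)|\le(4(1+|\gamma|))^N\int_0^\infty(1+t^2)^Ne^{-5t/6}\,dt\le A^N(2N)!$.
\end{proof}

\section{Three sums of the series for $x_0<1$}\label{sec:W}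

In this section and the next, $x_0<1$, $g=1/(1-x_0)$, $a_n=(-1)^nc_n(-g)$ and $A=512(1+g)$. For $\operatorname{Re}s>0$ put $Y=s^2$, $\theta=\arg Y\in(-\pi,\pi)$, and
\begin{equation}\label{eq:f}
f(q)=-q-gY^2\kappa(q/Y)=-q+g\bigl[Y^2\log(1-q/Y)+Yq+\tfrac12q^2\bigr],\qquad f'(q)=-1-\frac{gq^2}{Y-q}.
\end{equation}
Then $e^{f(q)}=e^{-q}F(q,1/Y)$ for $|q|<|Y|$, with $\gamma=-g$.

\subsection*{Stopping at the branch point}
Substituting $q=Yv$, define
\begin{equation}\label{eq:W0}
W_0(s)=\frac1s\int_0^Ye^{f}\,dq=s\int_0^1(1-v)^{gs^4}\phi_s(v)\,dv,\qquad \phi_s(v)=e^{-s^2v+gs^4(v+v^2/2)} .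
\end{equation}
Let $\Omega=\{s\ne0:\ |\arg s|<\pi/4,\ \operatorname{Re}(gs^4)>-1\}$ and $s_*=g^{-1/4}e^{i\pi/4}$. The set $\Omega$ contains the sector $|\arg s|\le\pi/8$, where $\operatorname{Re}s^4\ge0$. It is connected, because it contains the arc $\{|s|=\varepsilon,\ |\arg s|<\pi/4\}$ for small $\varepsilon$ and, with each point $s$, all points $us$ with $0<u\le1$.

\begin{lemma}\label{lem:W0}
The function $W_0$ is holomorphic in $\Omega$ and $W_0(\bar s)=\overline{W_0(s)}$. For $|\arg s|\le\pi/8$ we have $|e^{f(q)}|\le e^{-|q|/\sqrt2}$ on the segment $[0,Y)$, and so $|sW_0(s)|\le\sqrt2$. Finally, $|W_0(s)|\to\infty$ as $s=g^{-1/4}e^{i\varphi}\to s_*$, $\varphi\uparrow\pi/4$, and these points lie in $\Omega$.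
\end{lemma}

\begin{proof}
The factor $|(1-v)^{gs^4}|=(1-v)^{\operatorname{Re}(gs^4)}$ is integrable on $[0,1)$, locally uniformly for $s\in\Omega$; this gives holomorphy, and the symmetry is visible in \eqref{eq:W0}. If $|\arg s|\le\pi/8$ and $q=Yv$, then $\operatorname{Re}f=-|q|\cos\theta-g\operatorname{Re}(s^4)\kappa(v)\le-|q|/\sqrt2$, because $|\theta|\le\pi/4$, $g\operatorname{Re}s^4\ge0$ and $\kappa\ge0$ on $[0,1)$.

For $s=g^{-1/4}e^{i\varphi}$ with $0<\varphi<\pi/4$ we have $gs^4=e^{4i\varphi}$, whose real part exceeds $-1$. Write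
\[
W_0(s)=s\Bigl[\frac{\phi_s(1)}{gs^4+1}+\int_0^1(1-v)^{gs^4}\bigl(\phi_s(v)-\phi_s(1)\bigr)\,dv\Bigr].
\]
Since $\partial_v\phi_s$ is bounded for bounded $s$, we have $|\phi_s(v)-\phi_s(1)|\le C(1-v)$, so the last integrand is at most $C(1-v)^{1+\operatorname{Re}(gs^4)}\le C$. As $\varphi\uparrow\pi/4$, the numerator $\phi_s(1)$ tends to $e^{-s_*^2-3/2}\ne0$ and $gs^4+1\to0$.
\end{proof}

\subsection*{Avoiding the branch point}
For $\arg s>\pi/8$ the sign of $\operatorname{Re}s^4$ changes and the bound of Lemma~\ref{lem:W0} is lost, so we look for a ray $q=te^{i\beta}$ to infinity on which $e^f$ decays. By \eqref{eq:f}, multiplying numerator and denominator by $\bar Y-\bar q$,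
\begin{equation}\label{eq:dRef}
\frac d{dt}\operatorname{Re}f(te^{i\beta})=\operatorname{Re}\bigl(e^{i\beta}f'(q)\bigr)=-\cos\beta-gt^2\,\frac{|Y|\cos(3\beta-\theta)-t\cos2\beta}{|Y-q|^2}.
\end{equation}
The term $t\cos2\beta$ comes from the factor $e^{gq^2/2}$, which grows if $|\beta|<\pi/4$. The choice $\beta=\pi/4$ removes it, and then we need $\cos(\frac{3\pi}4-\theta)\ge0$, which holds for $\pi/4\le\theta<\pi$. This range begins exactly where the range of $W_0$ ends. For $\pi/8\le\arg s<\pi/2$ define
\[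
W_+(s)=\frac1s\int_0^{\infty e^{i\pi/4}}e^{f}\,dq .
\]
On the ray, $\operatorname{Im}(1-q/Y)=|q/Y|\sin(\theta-\frac\pi4)\ge0$, and we use the logarithm with argument in $[0,\pi]$, which is continuous on the closed upper half-plane minus $0$. For $\arg s>\pi/8$ this is the principal logarithm. For $\arg s=\pi/8$ the ray passes through $Y$, and $\log(1-q/Y)$ is real for $t<|Y|$ and equal to $\log(t/|Y|-1)+i\pi$ for $t>|Y|$. For $-\pi/2<\arg s\le-\pi/8$ put $W_-(s)=\overline{W_+(\bar s)}$. The \emph{jumps} are
\[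
J_+=W_+-W_0\ \text{ on }\arg s=\pi/8,\qquad J_-=W_0-W_-\ \text{ on }\arg s=-\pi/8 .
\]

\begin{lemma}\label{lem:Wpm}
The functions $W_\pm$ are continuous on $\pi/8\le\pm\arg s<\pi/2$ and holomorphic in $\pi/8<\pm\arg s<\pi/2$. The jumps are continuous and satisfy
\begin{equation}\label{eq:jump}
|sJ_\pm(s)|\le\sqrt2\,e^{-\pi g|s|^4}\qquad(\arg s=\pm\pi/8).
\end{equation}
For $W=W_0$ on $|\arg s|\le\pi/8$, for $W=W_\pm$ on $\pi/8\le\pm\arg s<\pi/2$, and for all $N\ge1$,
\begin{equation}\label{eq:Wexp}
\Bigl|sW(s)-\sum_{n<N}(-1)^na_ns^{-2n}\Bigr|\le A^N(2N)!\,|s|^{-2N}.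
\end{equation}
\end{lemma}

\begin{proof}
Since the $a_n$ are real and $J_-(s)=-\overline{J_+(\bar s)}$, it suffices to treat $W_0$, $W_+$ and $J_+$. For $\pi/4<\theta<\pi$, formula \eqref{eq:dRef} with $\beta=\pi/4$ and $f(0)=0$ give $|e^f|\le e^{-t/\sqrt2}$ on the ray. For fixed $q$ the integrand is continuous in $s$ on $\pi/8\le\arg s<\pi/2$ except where $s^2=q$. So the bound persists for $\theta=\pi/4$, $q\ne Y$, and dominated convergence gives continuity and holomorphy of $W_+$.

Let $\arg s=\pi/8$. The segment $[0,Y]$ is part of the ray and the integrands of $W_0$ and $W_+$ agree on it, so $sJ_+(s)=\int_Y^{\infty e^{i\pi/4}}e^f\,dq$. Here $Y^2=i|Y|^2$, $Yq=i|Y|t$ and $q^2=it^2$ are purely imaginary, so for $t>|Y|$ only the term $i\pi$ of the logarithm contributes to the real part of the bracket in \eqref{eq:f}: $\operatorname{Re}f=-t/\sqrt2-\pi g|Y|^2$. Integration over $t$ gives \eqref{eq:jump}.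

For \eqref{eq:Wexp} apply Lemma~\ref{lem:gevrey} with $\gamma=-g$ and $\zeta=1/Y$. For $W_+$ take $\beta=\pi/4$ and $\Phi=e^f$. For $W_0$ take $\beta=\theta$, and $\Phi=e^f$ for $t<|Y|$, $\Phi=0$ for $t\ge|Y|$; the bound on $\Phi$ is in Lemma~\ref{lem:W0}.
\end{proof}

The sign $g>0$ entered three times: in the bounds for $e^f$ on the segment and on the ray, and in \eqref{eq:jump}, where passing the branch point multiplies the integrand by $e^{i\pi gY^2}$.

\section{Proof of Theorem~\ref{thm:no}}\label{sec:unique}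

Suppose, for contradiction, that $a_n=\int_{[0,\infty)}\lambda^n\,d\tau(\lambda)$ for all $n$, with $\tau\ge0$; the total mass is $a_0=1$. The counterpart of $W_0,W_\pm$ is $s$ times the Stieltjes transform at $Y=s^2$:
\[
T(s)=\int_{[0,\infty)}\frac{s}{s^2+\lambda}\,d\tau(\lambda).
\]
Since
\begin{equation}\label{eq:kernel}
\Bigl|\frac s{s^2+\lambda}\Bigr|=\frac12\Bigl|\frac1{s+i\sqrt\lambda}+\frac1{s-i\sqrt\lambda}\Bigr|\le\frac1{\operatorname{Re}s}\qquad(\lambda\ge0),
\end{equation}
$T$ is holomorphic in $\operatorname{Re}s>0$, with $|T(s)|\le1/\operatorname{Re}s$ and $T(\bar s)=\overline{T(s)}$. Put $E_0=T-W_0$ on $|\arg s|\le\pi/8$ and $E_\pm=T-W_\pm$ on $\pi/8\le\pm\arg s<\pi/2$, and let $E$ denote whichever of the three is defined at $s$. On the two rays,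
\begin{equation}\label{eq:Ejump}
E_+-E_0=-J_+\ \ (\arg s=\pi/8),\qquad E_0-E_-=-J_-\ \ (\arg s=-\pi/8).
\end{equation}
We show that $E$ is exponentially small, then that $E_\pm=0$, then that $E_0=0$.

\subsection*{Step 1: $E$ is exponentially small}
We claim that, with $b=1/(e\sqrt A)$,
\begin{equation}\label{eq:Esmall}
|E(s)|\le4Ae^2\,e^{-b|s|}\qquad(\operatorname{Re}s\ge1)
\end{equation}
for each of $E_0,E_+,E_-$. Integrate the identity
\[
\frac s{s^2+\lambda}=\sum_{n<N}(-1)^n\lambda^ns^{-2n-1}+(-1)^N\lambda^Ns^{-2N}\frac s{s^2+\lambda}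
\]
against $\tau$. By \eqref{eq:kernel} and the positivity of $\tau$, the remainder is at most $a_N|s|^{-2N}\le A^N(2N)!\,|s|^{-2N}$ for $\operatorname{Re}s\ge1$, the last bound coming from Lemma~\ref{lem:gevrey}. Subtracting \eqref{eq:Wexp} divided by $s$, and using $|s|\ge1$, we get for all $N\ge1$
\[
|E(s)|\le2A^N(2N)!\,|s|^{-2N}\le2\bigl(2N\sqrt A/|s|\bigr)^{2N}.
\]
If $b|s|\ge2$, take $N=\lfloor b|s|/2\rfloor$; then $2N\sqrt A/|s|\le1/e$ and $|E|\le2e^{-2N}\le2e^2e^{-b|s|}$. If $b|s|<2$, the first inequality with $N=1$ gives $|E|\le4A\le4Ae^2e^{-b|s|}$.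

If $E$ had no jumps, Lemma~\ref{lem:half} applied to $E(1+z)$ would give $E=0$ at once.

\subsection*{Step 2: $T=W_\pm$}
Let $\ell_\pm=\{\arg s=\pm\pi/8,\ \operatorname{Re}s\ge1\}$, oriented outward, with initial points $s_\pm$; see Figure~\ref{fig:pieces}. Fix $s_0$ with $\operatorname{Re}s_0>1$ and $\pi/8<\arg s_0<\pi/2$. Cauchy's formula expresses $E_+(s_0)$ through $E$ on the line $\operatorname{Re}s=1$ and the jumps on $\ell_\pm$. We insert a free factor $e^{w(s-s_0)}$ in the kernel. It kills the contribution of the line as $w\to+\infty$ and the contribution of the jumps as $w\to\infty$ in another direction, and the smallness of the jumps will let us connect the two directions. Put $k_w(s)=e^{w(s-s_0)}/(s-s_0)$ and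
\[
I(w)=\int_{1-i\infty}^{1+i\infty}E(s)k_w(s)\,ds,\qquad G(w)=\int_{\ell_+}J_+(s)k_w(s)\,ds+\int_{\ell_-}J_-(s)k_w(s)\,ds .
\]
Let $d>0$ be the distance from $s_0$ to the three contours. Constants $C$ may depend on $g$ and $s_0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[gray] (-0.4,0) -- (4.7,0);
\draw[gray] (0,-2.2) -- (0,2.2);
\draw[dashed] (1,0.414) -- (0,0) -- (1,-0.414);
\draw[thick,->] (1,0.414) -- (4.3,1.781) node[right] {$\ell_+$};
\draw[thick,->] (1,-0.414) -- (4.3,-1.781) node[right] {$\ell_-$};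
\draw[thick,->] (1,-2.2) -- (1,2.2) node[above] {$\operatorname{Re}s=1$};
\fill (1,0.414) circle (1.3pt) node[above left] {$s_+$};
\fill (1,-0.414) circle (1.3pt) node[below left] {$s_-$};
\fill (1.7,1.5) circle (1.3pt) node[right] {$s_0$};
\node at (2.9,1.9) {$E_+$};
\node at (3.5,0.45) {$E_0$};
\node at (2.9,-1.9) {$E_-$};
\end{tikzpicture}
\caption{The rays $\ell_\pm$, at angles $\pm\pi/8$, cut the half-plane $\operatorname{Re}s\ge1$ into three pieces. On each piece the difference $E_+$, $E_0$ or $E_-$ between the transform $T$ and a sum of the series is holomorphic and $O(e^{-b|s|})$; across $\ell_\pm$ it jumps by $O(e^{-\pi g|s|^4})$. The point $s_0$ is the pole of the kernel in Step 2.}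
\label{fig:pieces}
\end{figure}

\emph{The function $I$.} For $s=1+iy$ we have $|e^{w(s-s_0)}|=e^{\operatorname{Re}w-y\operatorname{Im}w-\operatorname{Re}(ws_0)}$, and $|E(s)|\le Ce^{-b|y|}$ by \eqref{eq:Esmall}. So $I$ is holomorphic in the strip $|\operatorname{Im}w|<b$, and
\begin{equation}\label{eq:I}
|I(w)|\le Ce^{-(\operatorname{Re}s_0-1)w}\qquad(w\in\mathbb R).
\end{equation}

\emph{The function $G$.} On $\ell_\pm$ we have $|s|\ge1$, so $|J_\pm(s)|\le\sqrt2e^{-\pi g|s|^4}$ by \eqref{eq:jump}. Hence $G$ is entire and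
\begin{equation}\label{eq:Gorder}
|G(w)|\le\frac{2\sqrt2}d\,e^{|w||s_0|}\int_0^\infty e^{|w|u-\pi gu^4}\,du\le Ce^{C|w|^{4/3}},
\end{equation}
because the maximum of $|w|u-\frac{\pi g}2u^4$ over $u\ge0$ is a constant times $|w|^{4/3}$ (substitute $u=|w|^{1/3}u'$). On the ray $\arg w=-5\pi/8$ and for $s\in\ell_\pm$, the argument of $ws$ is $-\pi/2$ or $-3\pi/4$, so $\operatorname{Re}(ws)\le0$; and $\arg(ws_0)=\arg s_0-5\pi/8\in(-\pi/2,-\pi/8)$. So there is $\epsilon>0$ with
\begin{equation}\label{eq:Gray}
|G(w)|\le Ce^{-\operatorname{Re}(ws_0)}\le Ce^{-\epsilon|w|}\qquad(\arg w=-5\pi/8).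
\end{equation}

\emph{The residue identity.} Let $0<w<b$. Apply the residue theorem to $Ek_w$ in each of the three pieces, truncated by $|s|\le R$. The truncated pieces are convex and $E_0,E_\pm$ are continuous up to their boundaries, so one may integrate over the boundary itself (contract it toward an interior point, $s_0$ for the upper piece, and pass to the limit). On the arcs $|s|=R$ the integrand is $O(e^{-(b-w)R})$ by \eqref{eq:Esmall}, so the arcs disappear as $R\to\infty$. The only pole is $s_0$, with residue $E_+(s_0)$. With $k_w(s)\,ds$ understood in each integral,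
\[
\int_{s_+}^{1+i\infty}E_+=\int_{\ell_+}E_+-2\pi iE_+(s_0),\qquad \int_{s_-}^{s_+}E_0=\int_{\ell_-}E_0-\int_{\ell_+}E_0,\qquad \int_{1-i\infty}^{s_-}E_-=-\int_{\ell_-}E_- .
\]
Adding and using \eqref{eq:Ejump}, we obtain
\begin{equation}\label{eq:residue}
G(w)=c-I(w),\qquad c=-2\pi iE_+(s_0).
\end{equation}
Both sides are holomorphic in the strip $|\operatorname{Im}w|<b$, so \eqref{eq:residue} holds for all real $w$, even though the contour argument fails for $w\geq b$.

\emph{Connecting the two directions.} By \eqref{eq:residue}, \eqref{eq:I} and \eqref{eq:Gray}, $G$ is bounded on both edges of the sector $\Sigma=\{-5\pi/8\le\arg w\le0\}$; it tends to $c$ on one edge and to $0$ on the other. The opening is $5\pi/8$ and $\frac43<\frac85$, so by \eqref{eq:Gorder} and Phragm\'en--Lindel\"of $G$ is bounded in $\Sigma$. Apply Cauchy's theorem to $G(w)/w$ on $\Sigma\cap\{1\le|w|\le R\}$. Each of the two arcs contributes at most $\frac{5\pi}8\sup_\Sigma|G|$, the edge $\arg w=-5\pi/8$ contributes $O(1)$ by \eqref{eq:Gray},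 and the real edge contributes $c\log R-\int_1^RI(w)\,dw/w=c\log R+O(1)$ by \eqref{eq:I}. Thus $c\log R=O(1)$ as $R\to\infty$, and $c=0$.

So $E_+$ vanishes in the interior of the upper piece. By the identity theorem it vanishes in $\pi/8<\arg s<\pi/2$, and by continuity on the whole ray $\arg s=\pi/8$. Since $E_-(s)=\overline{E_+(\bar s)}$, also $E_-=0$.

\subsection*{Step 3: $T=W_0$}
By Step 2 and \eqref{eq:Ejump}, $E_0=\pm J_\pm$ on the rays $\arg s=\pm\pi/8$, so $|sE_0(s)|\le\sqrt2e^{-\pi g|s|^4}$ there by \eqref{eq:jump}. In the sector $|\arg s|\le\pi/8$, $s\ne0$, we have $|sT(s)|\le|s|/\operatorname{Re}s\le1/\cos(\pi/8)$ and $|sW_0(s)|\le\sqrt2$, so $sE_0(s)$ is bounded. The map $z=s^4$ takes the sector onto the right half-plane, and $m(z)=z^{1/4}E_0(z^{1/4})$ satisfies the hypotheses of Lemma~\ref{lem:half} with $c=\pi g$. Hence $E_0=0$. Here the exponent $4$ in \eqref{eq:jump} is exactly what a sector of opening $\pi/4$ requires, as the example after Lemma~\ref{lem:half} shows.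

\subsection*{Step 4: the pole}
The functions $T$ and $W_0$ are holomorphic in the connected set $\Omega$ and agree for $|\arg s|\le\pi/8$, so they agree in $\Omega$. As $s=g^{-1/4}e^{i\varphi}\to s_*$ with $\varphi\uparrow\pi/4$, $T(s)$ stays bounded because $\operatorname{Re}s_*>0$, while $|W_0(s)|\to\infty$ by Lemma~\ref{lem:W0}. This contradiction proves Theorem~\ref{thm:no}. \qed

\begin{remark}
The value $r=3$ is used in Step 1. For general $r$ the exponent of $F(q,z)$ begins with $\gamma zq^r/r$, the radius $\delta(t)$ in the proof of Lemma~\ref{lem:gevrey} must be of order $t^{1-r}$, and that proof yields $((r-1)N)!$ in place of $(2N)!$. Step 1 then gives only the decay $\exp(-b|s|^{2/(r-1)})$, which for $r\ge4$ does not force a holomorphic function on a half-plane to vanish.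
\end{remark}

\section{Proof of Theorem~\ref{thm:yes}}\label{sec:yes}

\subsection*{The case $x_0=1$}
By \eqref{eq:defQ}, $Q_n(1)=\genfrac{[}{]}{0pt}{}{n}{n}^{(3)}=\frac{(3n)!}{3^nn!}$, the number of permutations of $3n$ points consisting of $3$-cycles. Since $(3n)!=\prod_{j=0}^{n-1}(3j+1)(3j+2)(3j+3)=27^n(\frac13)_n(\frac23)_n\,n!$, we get $Q_n(1)=9^n(\frac13)_n(\frac23)_n$. This is the $n$th moment of $9XX'$, where $X$ and $X'$ are independent random variables with laws Gamma$(\frac13)$ and Gamma$(\frac23)$.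

\subsection*{The case $x_0>1$: one sum in the slit plane}
Let $h=1/(x_0-1)$ and $a_n=c_n(h)$. For $Y=|Y|e^{i\theta}\ne0$ with $-\pi\le\theta\le\pi$, where $\theta=\pm\pi$ stand for the two sides $-\lambda\pm i0$ of the cut, let now
\[
f(q)=-q+hY^2\kappa(-q/Y)=-q-hY^2\log(1+q/Y)+hYq-\tfrac h2q^2,\qquad f'(q)=-1-\frac{hq^2}{Y+q},
\]
so that $e^f=e^{-q}F(q,-1/Y)$ for $|q|<|Y|$, with $\gamma=h$. The computation that gave \eqref{eq:dRef} now gives
\begin{equation}\label{eq:dRef2}
\frac d{dt}\operatorname{Re}f(te^{i\beta})=-\cos\beta-ht^2\,\frac{|Y|\cos(3\beta-\theta)+t\cos2\beta}{|Y+q|^2}.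
\end{equation}
The term $t\cos2\beta$ has changed sign, so all directions $|\beta|\le\pi/4$ are available. Call $(\theta,\beta)$ \emph{admissible} if $|\beta|\le\pi/4$, $|3\beta-\theta|\le\pi/2$ and $|\beta-\theta|<\pi$. Then $1+q/Y$ runs along a ray from $1$ that misses $(-\infty,0]$, and $|e^f|\le e^{-t/\sqrt2}$ by \eqref{eq:dRef2}. The pairs with $\beta=0$, $|\theta|\le\pi/2$ and with $\beta=\pm\pi/4$, $\pi/4\le\pm\theta\le\pi$ are admissible, and for them we define
\[
S(Y)=\frac1Y\int_0^{\infty e^{i\beta}}e^f\,dq .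
\]
The definitions agree on the overlaps. If $\pi/4\le\theta\le\pi/2$, then $3\beta-\theta\in[-\frac\pi2,\frac\pi2]$ and $\beta-\theta\in[-\frac\pi2,0]$ for all $\beta\in[0,\pi/4]$, so $e^f$ is holomorphic and bounded by $e^{-|q|/\sqrt2}$ in the sector between the two rays, and Cauchy's theorem applies. The case $\theta<0$ is the complex conjugate. The function $S$ has the following properties.
\begin{itemize}
\item[(a)] $S$ is holomorphic in $\mathbb C\setminus(-\infty,0]$, continuous up to both sides of the cut away from $0$, $S(\bar Y)=\overline{S(Y)}$, and $|YS(Y)|\le\sqrt2$. This follows from the uniform bound on $e^f$.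
\item[(b)] $YS(Y)\to m_0:=\int_0^\infty e^{-q-hq^2/2}\,dq>0$ as $Y\to0$, uniformly in $\theta$. Indeed, for fixed $q\ne0$ we have $Yq\to0$ and $|Y^2\log(1+q/Y)|\le|Y|^2\bigl(\bigl|\log|1+q/Y|\bigr|+\pi\bigr)\to0$. Dominated convergence applies on each of the three rays, and the limit does not depend on the ray because $|e^{-q-hq^2/2}|\le e^{-|q|/\sqrt2}$ for $|\arg q|\le\pi/4$.
\item[(c)] $YS(Y)=\sum_{k<N}(-1)^ka_kY^{-k}+O(Y^{-N})$ as $Y\to+\infty$, for each $N\ge1$, by Lemma~\ref{lem:gevrey} with $\gamma=h$, $\zeta=-1/Y$, $\beta=0$, $\Phi=e^f$.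
\end{itemize}

Fix $Y>0$ and apply Cauchy's formula to $S(w)/(w-Y)$ on the boundary of the slit annulus $\varepsilon<|w|<R$, which is legitimate by the continuity in (a). The large circle contributes $O(1/R)$ by (a). The small circle is traversed clockwise and contributes $m_0/Y+o(1)$ by (b). The upper side of the cut is traversed toward $0$ and the lower side away from $0$; together they contribute $\frac1{2\pi i}\int_\varepsilon^R\frac{S(-\lambda-i0)-S(-\lambda+i0)}{Y+\lambda}\,d\lambda$. Hence
\begin{equation}\label{eq:keyhole}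
S(Y)=\frac{m_0}Y+\lim_{\varepsilon\to0,\ R\to\infty}\int_\varepsilon^R\frac{\rho(\lambda)}{Y+\lambda}\,d\lambda,\qquad \rho(\lambda)=\frac{S(-\lambda-i0)-S(-\lambda+i0)}{2\pi i}=-\frac1\pi\operatorname{Im}S(-\lambda+i0).
\end{equation}
It remains to show that $\rho\ge0$ and that the moments are the right ones.

\subsection*{Positivity of the density}
Fix $\lambda>0$ and let $\alpha=h\lambda^2$. At $Y=-\lambda\pm i0$ the exponent is the same function $f(q)=-q-\alpha\log(1-q/\lambda)-h\lambda q-\frac h2q^2$, holomorphic off $[\lambda,\infty)$, and only the rays differ: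
\[
\rho(\lambda)=\frac1{2\pi i\lambda}\Bigl(\int_0^{\infty e^{i\pi/4}}-\int_0^{\infty e^{-i\pi/4}}\Bigr)e^f\,dq .
\]
The path wraps around the branch point $q=\lambda$, so we move this point to the origin by $q=\lambda-p$. For $c>0$ let $\mathcal H_c$ be the contour that comes in along $c+te^{-3\pi i/4}$ from $t=\infty$ to $t=0$ and goes out along $c+te^{3\pi i/4}$. In the variable $p$ the path is $\mathcal H_\lambda$ reversed, and the reversal cancels the sign in $dq=-dp$. Since $1-q/\lambda=p/\lambda$ and
\[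
-(\lambda-p)-h\lambda(\lambda-p)-\tfrac h2(\lambda-p)^2=-\lambda-\tfrac32h\lambda^2+(1+2h\lambda)p-\tfrac h2p^2,
\]
the further substitution $p=h^{-1/2}P$, which takes $\mathcal H_\lambda$ to $\mathcal H_{\sqrt\alpha}$, gives
\begin{equation}\label{eq:rho}
\rho(\lambda)=\lambda^{\alpha-1}e^{-\lambda-\frac32h\lambda^2}\,h^{(\alpha-1)/2}\,\psi_\alpha\bigl(2\sqrt\alpha+h^{-1/2}\bigr),
\end{equation}
where for $z>0$ and any $c\in(0,z)$
\[
\psi_\alpha(z)=\frac1{2\pi i}\int_{\mathcal H_c}e^{zP-P^2/2}P^{-\alpha}\,dP .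
\]
At $P=c+te^{\pm3\pi i/4}$ we have $\operatorname{Re}P^2=c^2-\sqrt2\,ct$, so
\begin{equation}\label{eq:onH}
\operatorname{Re}(zP-P^2/2)=zc-\tfrac12c^2-(z-c)\,t/\sqrt2 .
\end{equation}
Thus the integral converges, it does not depend on $c\in(0,z)$ by Cauchy's theorem, and it may be differentiated in $z$ under the integral sign. It is real because conjugation maps $\mathcal H_c$ to its reversal.

\begin{lemma}\label{lem:psi}
For $\alpha>0$ we have $\psi_\alpha(z)>0$ for all $z\ge2\sqrt\alpha$.
\end{lemma}

\begin{proof}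
The integrand has no sign, so we use a differential equation to carry positivity in from $z=+\infty$. Write $\psi=\psi_\alpha$. Integrating
\[
\frac d{dP}\bigl(e^{zP-P^2/2}P^{1-\alpha}\bigr)=e^{zP-P^2/2}P^{-\alpha}\bigl(zP-P^2+1-\alpha\bigr)
\]
over $\mathcal H_c$ gives $\psi''-z\psi'+(\alpha-1)\psi=0$. Put $\psi=e^{z^2/4}D$. Then $\psi'=e^{z^2/4}(D'+\frac z2D)$ and $\psi''=e^{z^2/4}\bigl(D''+zD'+(\frac12+\frac{z^2}4)D\bigr)$, so
\[
D''=\bigl(\tfrac{z^2}4-\alpha+\tfrac12\bigr)D,
\]
and the coefficient is at least $\frac12$ for $z\ge2\sqrt\alpha$.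

For $z^2\ge2$ take $c=1/z$ and substitute $P=u/z$:
\[
z^{1-\alpha}\psi(z)=\frac1{2\pi i}\int_{\mathcal H_1}e^{u-u^2/(2z^2)}u^{-\alpha}\,du .
\]
By \eqref{eq:onH}, in which $t$ is replaced by $t/z$, the exponential at $u=1+te^{\pm3\pi i/4}$ has modulus at most $e^{1-(1-z^{-2})t/\sqrt2}\le e^{1-t/(2\sqrt2)}$, and $|u|\ge1/\sqrt2$ on $\mathcal H_1$. By dominated convergence and Hankel's formula $\frac1{2\pi i}\int_{\mathcal H_1}e^uu^{-\alpha}\,du=1/\Gamma(\alpha)$, we get $\psi(z)\sim z^{\alpha-1}/\Gamma(\alpha)$ as $z\to+\infty$. So $D(z)>0$ for large $z$, and $D(z)\to0$.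

Suppose that $D$ has a zero in $[2\sqrt\alpha,\infty)$, and let $z_1$ be the largest one. On $(z_1,\infty)$ we have $D>0$, hence $D''>0$, so $D$ is convex on $[z_1,\infty)$. For $z_1<z<Z$ convexity gives $D(z)\le\frac{z-z_1}{Z-z_1}D(Z)$, and the right side tends to $0$ as $Z\to\infty$. So $D(z)\le0$, a contradiction. Therefore $D$ has no zero in $[2\sqrt\alpha,\infty)$ and is positive there.
\end{proof}

By \eqref{eq:rho} and Lemma~\ref{lem:psi}, $\rho(\lambda)>0$ for all $\lambda>0$.

\subsection*{The moments}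
Let $\tau=m_0\delta_0+\rho(\lambda)\,d\lambda$, where $\delta_0$ is the unit mass at $0$; this is a positive measure on $[0,\infty)$. Monotone convergence in \eqref{eq:keyhole} gives $S(Y)=\int d\tau(\lambda)/(Y+\lambda)$ for $Y>0$. We prove $\int\lambda^n\,d\tau=a_n$ by induction on $n\ge0$. Assume this for all indices $k<n$. Integrating $\frac1{Y+\lambda}=\sum_{k<n}(-1)^k\lambda^kY^{-k-1}+(-1)^n\frac{\lambda^nY^{-n}}{Y+\lambda}$ against $\tau$ and multiplying by $(-1)^nY^{n+1}$, we get
\[
(-1)^nY^n\Bigl(YS(Y)-\sum_{k<n}(-1)^ka_kY^{-k}\Bigr)=\int_{[0,\infty)}\lambda^n\,\frac{Y}{Y+\lambda}\,d\tau(\lambda).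
\]
As $Y\to+\infty$, the right side increases to $\int\lambda^n\,d\tau$ by monotone convergence, and the left side is $a_n+O(1/Y)$ by (c) with $N=n+1$. So $(a_n)$, and with it $(Q_n(x_0))$, is a Stieltjes moment sequence. This proves Theorem~\ref{thm:yes}. \qed

\begin{thebibliography}{1}

\bibitem{DS}
Bishal Deb and Alan D. Sokal,
\emph{Higher-order Stirling cycle and subset triangles: Total positivity, continued fractions and real-rootedness},
arXiv:2507.18959 (2025).

\end{thebibliography}
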